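\title{Regularity of powers of binomial edge ideals of forests}

\begin{abstract}
Let $J_G\subseteq S$ be the binomial edge ideal of a graph $G$ over an arbitrary field. We prove that $\operatorname{reg}(S/J_G^{s+1})\ge\operatorname{reg}(S/J_G^{s})+2$ for all $s\ge1$ when $G$ is a forest with at least one edge, and that $\operatorname{reg}(S/J_G^s)\ge 2s+\operatorname{iv}(G)-1$ when $G$ is a tree with $\operatorname{iv}(G)$ internal vertices, with equality for paths. This answers a question of Jayanthan, Kumar and Sarkar in the affirmative. After passing to an algebraically closed field, we show that the powers of $J_G$ have no embedded primes, and we deduce an exact recursion for $\operatorname{reg}J_G^s$ under removal of a leaf.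
\end{abstract}

\section{The question and the result}\label{sec:intro}

Let $\mathbb{K}$ be a field, let $G$ be a finite simple graph on the vertex set $[n]=\{1,\dots,n\}$, and let $S=\mathbb{K}[x_1,\dots,x_n,y_1,\dots,y_n]$ with its standard grading. Put $f_{ij}=x_iy_j-x_jy_i$. The \emph{binomial edge ideal} of $G$ is
\[
J_G=\bigl(f_{ij} : i<j,\ \{i,j\}\text{ an edge of }G\bigr)\subseteq S .
\]
A point of $\mathbb{K}^{2n}$ places a vector $(x_i,y_i)\in\mathbb{K}^2$ at each vertex $i$, and $f_{ij}$ vanishes when the vectors at $i$ and $j$ are linearly dependent. So $J_G$ describes the placements in which the two vectors on every edge are dependent.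

For a nonzero finitely generated graded $S$-module $M$, the \emph{Castelnuovo--Mumford regularity} is
\[
\operatorname{reg}M=\max\{\,j-i : \operatorname{Tor}_i^S(M,\mathbb{K})_j\neq0\,\}.
\]
It is the least $r$ such that, for every $i$, the $i$-th module in the minimal graded free resolution of $M$ is generated in degrees at most $r+i$. If $G$ has an edge, then $J_G^s$ is generated in degree $2s$, so $\operatorname{reg}(S/J_G^s)\ge 2s-1$. For a single edge $J_G^s=(f_{12}^s)$ is principal and equality holds. In general the excess over $2s-1$ measures how far the resolution of $J_G^s$ is from linear, and one wants to bound it by the combinatorics of $G$.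

For a tree $G$ let $\operatorname{iv}(G)$ be the number of \emph{internal vertices}, that is, vertices of degree greater than $1$. The following bounds are known.
\begin{enumerate}
\item[(a)] If $G$ is a tree with at least one edge, then $\operatorname{reg}(S/J_G)\ge\operatorname{iv}(G)$.
\item[(b)] If $G$ is connected with at least one edge and $\ell(G)$ is the length of a longest induced path of $G$, then $\operatorname{reg}(S/J_G^s)\ge 2s+\ell(G)-2$ for all $s\ge1$.
\item[(c)] If $G$ is a tree and $J_G$ is an almost complete intersection (its minimal number of generators exceeds its height by one), then $2s+\operatorname{iv}(G)-2\le\operatorname{reg}(S/J_G^s)\le 2s+\operatorname{iv}(G)-1$ for all $s\ge1$.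
\end{enumerate}
Passing from $s$ to $s+1$ raises the degree of the generators by $2$, so the natural guess is that the bound (a) persists for all powers with slope $2$, as it does in (c). This is the question posed by Jayanthan, Kumar and Sarkar \cite{JKS}:
\begin{quote}
If $G$ is a tree on at least two vertices, is $\operatorname{reg}(S/J_G^s)\ge 2s+\operatorname{iv}(G)-2$ for all $s\ge1$?
\end{quote}
The answer is yes, and the inequality is always strict.

\begin{theorem}\label{thm:main}
Let $G$ be a forest with at least one edge, and let $\mathbb{K}$ be any field.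
\begin{enumerate}
\item[(1)] $\operatorname{reg}(S/J_G^{s+1})\ge\operatorname{reg}(S/J_G^{s})+2$ for all $s\ge1$. Hence $\operatorname{reg}(S/J_G^{s})\ge\operatorname{reg}(S/J_G)+2(s-1)$.
\item[(2)] If $G$ is a tree, then $\operatorname{reg}(S/J_G^s)\ge 2s+\operatorname{iv}(G)-1$ for all $s\ge1$. For each value of $\operatorname{iv}(G)$ and each $s$, equality is attained by a path.
\end{enumerate}
\end{theorem}

Part (1) and bound (a) already answer the question. Part (2) answers it again with one unit to spare, and our proof uses none of (a)--(c). A path of length $\ell$ in a tree passes through $\ell-1$ internal vertices, so $\ell(G)-1\le\operatorname{iv}(G)$ and (2) contains (b) for trees. For the trees in (c), part (2) and the upper bound in (c) give $\operatorname{reg}(S/J_G^s)=2s+\operatorname{iv}(G)-1$.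

Part (1) is not a formal property of ideals generated by quadrics.

\begin{example}\label{ex:notformal}
Let $I=(xy,\,xz,\,yz,\,x^2-y^2,\,x^2-z^2)\subset A=\mathbb{K}[x,y,z]$. The quotient $A/I$ has dimension $1$ in degree $2$. It vanishes in degree $3$, because $x^3=x(x^2-y^2)+y\cdot xy$, $\;y^3=x\cdot xy-y(x^2-y^2)$, $\;z^3=x\cdot xz-z(x^2-z^2)$, and every other cubic monomial is divisible by $xy$, $xz$ or $yz$. The regularity of a module of finite length is its top nonzero degree, so $\operatorname{reg}(A/I)=2$. The products of $xy,xz,yz$ give $x^2y^2$, $x^2z^2$, $y^2z^2$, $x^2yz$, $xy^2z$, $xyz^2\in I^2$. Modulo these six monomials, $xy(x^2-z^2)\equiv x^3y$, $\;xz(x^2-y^2)\equiv x^3z$, $\;yz(x^2-y^2)\equiv-y^3z$, $\;yz(x^2-z^2)\equiv-yz^3$, $\;(x^2-y^2)(x^2-z^2)\equiv x^4$; then $xy(x^2-y^2)$, $xz(x^2-z^2)$, $(x^2-y^2)^2$, $(x^2-z^2)^2$ give $xy^3$, $xz^3$, $y^4$, $z^4$. Thus $I^2=(x,y,z)^4$ and $\operatorname{reg}(A/I^2)=3<\operatorname{reg}(A/I)+2$.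
\end{example}

The proof removes one leaf $v$ at a time. We show that $x_v,y_v$ is a regular sequence on the module $J_G^s$, so that we may factor it out without changing the regularity. The quotient splits as a direct sum of $J_{G\setminus v}^s$ and of modules $\Lambda_0,\dots,\Lambda_{s-1}$ that do not depend on $s$, the module $\Lambda_i$ being shifted by $2(s-i)$ (Theorem~\ref{thm:recursion}). When $s$ grows by one, each $\Lambda_i$ reappears shifted by two more degrees, and (1) follows by induction. Both the regular sequence and the identification of the $\Lambda_i$ rest on one structural fact: the powers of $J_G$ have no embedded primes when $G$ is a forest (Theorem~\ref{thm:NE}). Section~\ref{sec:small} carries out the method on two small trees. Sections~\ref{sec:leaf} and~\ref{sec:main} derive Theorem~\ref{thm:main} from Theorem~\ref{thm:NE}, which is proved in Sections~\ref{sec:sums} and~\ref{sec:NE}.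

\section{Background}\label{sec:background}

Graphs may have isolated vertices, and $J_G=0$ if $G$ has no edge. A \emph{leaf} is a vertex of degree $1$, and $G\setminus U$ is the graph obtained by deleting the vertices in $U$. Since $f_{ji}=-f_{ij}$, the order of the vertices plays no role. For every ideal $I$, including $I=0$, the power $I^0$ is the whole ring. We put $\operatorname{reg}0=-\infty$.

\subsection*{Regularity}
All modules are finitely generated and graded, and $M(-a)_j=M_{j-a}$.
\begin{enumerate}
\item[(R1)] $\operatorname{reg}M(-a)=\operatorname{reg}M+a$ and $\operatorname{reg}(M\oplus N)=\max\{\operatorname{reg}M,\operatorname{reg}N\}$. If $I$ is a nonzero proper homogeneous ideal of $S$, then $\operatorname{reg}I=\operatorname{reg}(S/I)+1$.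
\item[(R2)] If $0\to M'\to M\to M''\to0$ is exact, the long exact sequence of $\operatorname{Tor}$ gives $\operatorname{reg}M'\le\max\{\operatorname{reg}M,\operatorname{reg}M''+1\}$ and $\operatorname{reg}M''\le\max\{\operatorname{reg}M'-1,\operatorname{reg}M\}$.
\item[(R3)] If a variable $X$ is a nonzerodivisor on $M$, then $\operatorname{reg}_SM=\operatorname{reg}_{S/(X)}(M/XM)$. Indeed $\operatorname{Tor}^S_i(M,S/(X))=0$ for $i>0$, so the minimal free resolution of $M$, tensored with $S/(X)$, is the minimal free resolution of $M/XM$ over $S/(X)$.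
\end{enumerate}
Extending the field $\mathbb{K}\subseteq\overline{\mathbb{K}}$ is a flat base change. It takes $J_G^s$ to the corresponding ideal over $\overline{\mathbb{K}}$ and preserves the dimensions of the $\operatorname{Tor}_i(\,\cdot\,,\mathbb{K})_j$. So it suffices to prove Theorem~\ref{thm:main} over $\overline{\mathbb{K}}$, and \emph{from now on $\mathbb{K}$ is algebraically closed}. This is used only in Lemma~\ref{lem:sum}.

\subsection*{Associated primes}
Let $A$ be a Noetherian ring and $M$ a finitely generated $A$-module. A prime $P$ is \emph{associated} to $M$ if it is the annihilator of an element of $M$. We write $\operatorname{Ass}M$ for the set of these primes and $\operatorname{Min}(I)$ for the set of primes minimal over an ideal $I$. The associated primes of $A/I$ that are not in $\operatorname{Min}(I)$ are the \emph{embedded} primes of $I$.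
\begin{enumerate}
\item[(A1)] The zerodivisors on $M$ are the elements of the associated primes, and $\operatorname{Ass}M\neq\emptyset$ if $M\ne0$. If $N\subseteq M$, then $\operatorname{Ass}N\subseteq\operatorname{Ass}M\subseteq\operatorname{Ass}N\cup\operatorname{Ass}(M/N)$.
\item[(A2)] For a multiplicative set $W$, the associated primes of $W^{-1}M$ are the primes $W^{-1}P$ with $P\in\operatorname{Ass}M$ and $P\cap W=\emptyset$.
\item[(A3)] If $\operatorname{Ass}M\subseteq\Sigma$ for a set $\Sigma$ of primes, then $M\to\prod_{P\in\Sigma}M_P$ is injective: a nonzero kernel $N$ would have an associated prime $P\in\Sigma$, so $N_P\ne0$, whereas $N$ maps to $0$ in $M_P$.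
\item[(A4)] If $I$ is radical and $P\in\operatorname{Min}(I)$, then $IA_P=PA_P$.
\end{enumerate}

\begin{definition}\label{def:NE}
An ideal $I$ of a Noetherian ring $A$ has property \emph{(NE)} if no power of $I$ has an embedded prime: $\operatorname{Ass}(A/I^s)\subseteq\operatorname{Min}(I)$ for all $s\ge1$.
\end{definition}

If $I$ is a radical ideal of a polynomial ring $A$ and has (NE), then (A3) and (A4) give
\begin{equation}\label{eq:symbolic}
I^s=\bigcap_{P\in\operatorname{Min}(I)}\bigl(P^sA_P\cap A\bigr)\qquad(s\ge1),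
\end{equation}
so membership in $I^s$ can be tested one minimal prime at a time. Radical ideals need not have (NE). For $I=(ab,ac,bc)\subset\mathbb{K}[a,b,c]$ the cubic $abc$ is not in $I^2$, but $a\cdot abc=(ab)(ac)\in I^2$, and likewise for $b$ and $c$; so $(a,b,c)$ is an embedded prime of $I^2$.

\subsection*{Binomial edge ideals}
We use two facts from \cite{HHHKR}; the first is also due to Ohtani.
\begin{enumerate}
\item[(B1)] $J_G$ is radical.
\item[(B2)] Every minimal prime of $J_G$ has the form $P_U=(x_i,y_i:i\in U)+\sum_kJ_{\widetilde G_k}$ for some set $U$ of vertices, where the $\widetilde G_k$ are the complete graphs on the vertex sets of the components of $G\setminus U$.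
\end{enumerate}
Geometrically, the vectors at the vertices of $U$ vanish, and the vectors in each component of $G\setminus U$ are pairwise dependent. The linear forms in $P_U$ are the combinations of the $x_i,y_i$ with $i\in U$, since the other generators are quadrics. Hence, for $P\in\operatorname{Min}(J_G)$ and every vertex $u$,
\begin{equation}\label{eq:sym}
x_u\in P\iff y_u\in P .
\end{equation}
This symmetry is all that the proofs use from (B2).

\section{Two small trees}\label{sec:small}

\begin{example}[the path $1-2-3$, all powers]\label{ex:path}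
Remove the leaf $3$. Let $S'=\mathbb{K}[x_1,x_2,y_1,y_2]$, $X=x_3$, $Y=y_3$, $g=f_{12}$, $f=Xy_2-Yx_2$, so that $S=S'[X,Y]$ and $J=J_G=(g,f)$.

First, $X$ is a nonzerodivisor on $S/J^s$. Modulo $X$ the form $f$ becomes $-Yx_2$, which the irreducible form $g$ does not divide. So $X,g,f$ is a regular sequence of forms, and so is its permutation $g,f,X$. For the regular sequence $g,f$ each $J^p/J^{p+1}$ is a free $S/J$-module, so $X$ is a nonzerodivisor on each of them and hence on $S/J^s$. It follows that $X,Y$ is a regular sequence on the module $J^s$ (the short argument is Step~1 in the proof of Theorem~\ref{thm:recursion}), and (R3) gives $\operatorname{reg}J^s=\operatorname{reg}_{S'}\bigl(J^s/(X,Y)J^s\bigr)$.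

Now grade by the degree in $X,Y$. The generator $g^{s-d}f^d$ of $J^s$ has degree $d$, so $J^s/(X,Y)J^s$ is the direct sum of the cyclic $S'$-modules generated by the classes of $g^{s-d}f^d$, $0\le d\le s$. For $d=0$ we get $(g^s)\cong S'(-2s)$. For $d\ge1$ the class is killed by $g$, because $g\cdot g^{s-d}f^d=f\cdot g^{s-d+1}f^{d-1}\in(X,Y)J^s$. Conversely, the part of $(X,Y)J^s$ of degree $d$ involves only the generators $g^{s-j}f^j$ with $j<d$, so it lies in $g^{s-d+1}S$; hence $hg^{s-d}f^d\in(X,Y)J^s$ with $h\in S'$ forces $g\mid h$. With $I=(g)\subset S'$ we obtain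
\[
J^s/(X,Y)J^s\;\cong\; I^s\oplus\bigoplus_{i=0}^{s-1}\bigl(I^i/I^{i+1}\bigr)\bigl(-2(s-i)\bigr).
\]
The modules $I^i/I^{i+1}\cong (S'/(g))(-2i)$ do not depend on $s$; only their shifts do. They have regularity $2i+1$, so $\operatorname{reg}J^s=\max\{2s,\,2s+1\}=2s+1$ and $\operatorname{reg}(S/J^s)=2s=2s+\operatorname{iv}(G)-1$.
\end{example}

\begin{example}[the claw, first power]\label{ex:claw}
Let $G$ have center $w$ and leaves $a,b,v$. Remove $v$, and put $X=x_v$, $Y=y_v$, $f=Xy_w-Yx_w$. Let $S'$ be the polynomial ring in the other six variables and $I=(f_{wa},f_{wb})\subset S'$, the ideal of the path $a-w-b$, so $\operatorname{reg}I=3$ by Example~\ref{ex:path}. Here $J=IS+(f)$, and $J/(X,Y)J$ is the direct sum of $I$ and the cyclic module generated by the class of $f$. For $h\in S'$, the element $hf=X(y_wh)-Y(x_wh)$ lies in $(X,Y)J$ exactly when it lies in $XI\oplus YI$, that is, when $h\in I:(x_w,y_w)$. This colon ideal is larger than $I$. Expanding $3\times 3$ determinants with a repeated row gives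
\[
x_wf_{ab}-x_af_{wb}+x_bf_{wa}=0,\qquad y_wf_{ab}-y_af_{wb}+y_bf_{wa}=0,
\]
so $f_{ab}\in I:(x_w,y_w)$, while $f_{ab}\notin I$. The ideal $D=(f_{wa},f_{wb},f_{ab})$ of $2$-minors of a generic $2\times3$ matrix is prime and does not contain $x_w$, so $D\subseteq I:(x_w,y_w)\subseteq D:x_w=D$. Its resolution $0\to S'(-3)^2\to S'(-2)^3\to D\to0$, with the two identities above as relations, gives $\operatorname{reg}(S'/D)=1$. Granting that $X,Y$ is a regular sequence on $J$ (Theorem~\ref{thm:recursion}), we find $\operatorname{reg}J=\max\{3,\,1+2\}=3$ and $\operatorname{reg}(S/J)=2=\operatorname{iv}(G)+1$.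
\end{example}

So the general summand is not $I^i/I^{i+1}$ but its quotient by the elements that $x_w$ and $y_w$ kill. For higher powers two difficulties appear. The ideal $J$ is no longer generated by a regular sequence, so a new reason is needed for $X$ to be a nonzerodivisor on $S/J^s$. And the condition $f^dh\in(X,Y)J^s$ yields at first only that $y_w^dh$ lies in the next power of $I$, whereas we need this for $x_wh$ and $y_wh$. Lemma~\ref{lem:absorb} below resolves both.

\section{Removing a leaf}\label{sec:leaf}

The structural input is the following theorem, proved in Section~\ref{sec:NE}.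

\begin{theorem}\label{thm:NE}
For every forest $G$, the ideal $J_G$ has property \emph{(NE)}.
\end{theorem}

The next two lemmas take (NE) as a hypothesis; they are used both to exploit Theorem~\ref{thm:NE} and to prove it.

\begin{lemma}\label{lem:absorb}
Let $H$ be a graph such that $J_H$ has \emph{(NE)}, let $u$ be a vertex, $z\in\{x_u,y_u\}$, $i\ge0$ and $e\ge1$. If $h\in J_H^i$ and $z^eh\in J_H^{i+1}$, then $x_uh\in J_H^{i+1}$ and $y_uh\in J_H^{i+1}$.
\end{lemma}

\begin{proof}
Let $A$ be the polynomial ring of $H$. By (B1) and \eqref{eq:symbolic} it suffices to show $x_uh,y_uh\in P^{i+1}A_P$ for each $P\in\operatorname{Min}(J_H)$. If $z\notin P$, then $z$ is a unit of $A_P$, so $h$ itself lies in $P^{i+1}A_P$. If $z\in P$, then $x_u,y_u\in P$ by \eqref{eq:sym}, and $h\in P^iA_P$ gives $x_uh,y_uh\in P^{i+1}A_P$.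
\end{proof}

For the rest of this section, $v$ is a leaf of a graph $G$ with neighbor $w$, and
\[
X=x_v,\quad Y=y_v,\quad f=Xy_w-Yx_w,\quad S'=\mathbb{K}[x_i,y_i:i\neq v],\quad I=J_{G\setminus v}\subset S'.
\]
Then $S=S'[X,Y]$, $J:=J_G=IS+(f)$, and
\begin{equation}\label{eq:power}
J^s=\sum_{j=0}^sf^jI^{s-j}S .
\end{equation}
A polynomial in $X,Y$ over $S'$ lies in $I^kS$ if and only if all its coefficients lie in $I^k$.

\begin{lemma}\label{lem:leaf}
If $I=J_{G\setminus v}$ has \emph{(NE)}, then $X=x_v$ is a nonzerodivisor on $S/J_G^s$ for all $s\ge1$.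
\end{lemma}

\begin{proof}
We prove by induction on $m\in\{0,\dots,s\}$:
\begin{quote}
if $\eta=\sum_{j=0}^mf^jp_j$ with $p_j\in I^{s-j}S$, and $X$ divides $\eta$ in $S$, then $\eta\in XJ^s$.
\end{quote}
The case $m=s$ is the lemma: by \eqref{eq:power}, $Xk\in J^s$ then gives $Xk=Xk'$ with $k'\in J^s$, so $k=k'\in J^s$.

If $m=0$ and $p_0=Xl$, the coefficients of $l$ are those of $p_0$, so $l\in I^sS\subseteq J^s$. Let $m\ge1$. The idea is to absorb the top term into the one below it, up to an element of $XJ^s$. Write $p_m=q+Xp'$ with $q\in I^{s-m}[Y]$ and $p'\in I^{s-m}S$. Set $X=0$ in the expression for $\eta$. Then $\eta$ becomes $0$, $f$ becomes $-Yx_w$, and each $p_j$ with $j<m$ becomes an element of $I^{s-m+1}[Y]$. Hence $(x_wY)^mq\in I^{s-m+1}[Y]$. So each coefficient $h$ of $q$ satisfies $h\in I^{s-m}$ and $x_w^mh\in I^{s-m+1}$, and Lemma~\ref{lem:absorb} gives $x_wq,\,y_wq\in I^{s-m+1}[Y]$. Now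
\[
f^mp_m=X\bigl(f^mp'+f^{m-1}y_wq\bigr)-f^{m-1}Yx_wq ,
\]
and the bracket lies in $J^s$ by \eqref{eq:power}. Therefore
\[
\eta-X\bigl(f^mp'+f^{m-1}y_wq\bigr)=\sum_{j<m-1}f^jp_j+f^{m-1}\bigl(p_{m-1}-Yx_wq\bigr)
\]
is divisible by $X$ and has the required form with $m-1$ in place of $m$. By induction it lies in $XJ^s$, and so does $\eta$.
\end{proof}

The lemma fails for internal vertices: in Example~\ref{ex:claw}, $x_wf_{ab}\in I$ although $f_{ab}\notin I$.

\begin{theorem}\label{thm:recursion}
Let $G$ be a forest, $v$ a leaf with neighbor $w$, $S'=\mathbb{K}[x_i,y_i:i\ne v]$ and $I=J_{G\setminus v}\subset S'$. For $i\ge0$ put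
\[
\Lambda_i=I^i\big/\bigl(I^i\cap(I^{i+1}:_{S'}(x_w,y_w))\bigr).
\]
Then for all $s\ge1$
\[
\operatorname{reg}J_G^s=\max\bigl\{\operatorname{reg}I^s,\ \operatorname{reg}\Lambda_i+2(s-i)\ \ (0\le i\le s-1)\bigr\}.
\]
\end{theorem}

The module $\Lambda_i$ is the quotient of $I^i/I^{i+1}$ by the submodule of elements killed by $x_w$ and $y_w$. It does not depend on $s$.

\begin{proof}
The graph $G\setminus v$ is a forest, so $I$ has (NE) by Theorem~\ref{thm:NE}. This is the only use of the hypothesis that $G$ is a forest; it makes Lemmas~\ref{lem:absorb} and~\ref{lem:leaf} available.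

\emph{Step 1: $X,Y$ is a regular sequence on the module $J^s$.} Since $J^s\subseteq S$, the variable $X$ is a nonzerodivisor on $J^s$. Suppose $Yk=Xk'$ with $k,k'\in J^s$. Then $X$ divides $k$ in $S$, say $k=Xl$. From $Xl\in J^s$ and Lemma~\ref{lem:leaf} we get $l\in J^s$, so $k\in XJ^s$. Thus $Y$ is a nonzerodivisor on $J^s/XJ^s$. Applying (R3) twice gives $\operatorname{reg}_SJ^s=\operatorname{reg}_{S'}\bigl(J^s/(X,Y)J^s\bigr)$.

\emph{Step 2: decomposition.} Grade $S$ by the degree in $X,Y$, so that $I$ has degree $0$ and $f$ has degree $1$. Let $T_d$ be the space of forms of degree $d$ in $\mathbb{K}[X,Y]$. By \eqref{eq:power} the component of $J^s$ of degree $d$ is the $S'$-module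
\[
E_d=\sum_{j=0}^{\min(d,s)}f^j\,T_{d-j}\,I^{s-j},
\]
and that of $(X,Y)J^s$ is $T_1E_{d-1}$, with $E_{-1}=0$. Hence $J^s/(X,Y)J^s=\bigoplus_dE_d/T_1E_{d-1}$ as $S'$-modules, graded by total degree. A summand of $E_d$ with $j\le d-1$ equals $T_1\cdot f^jT_{d-1-j}I^{s-j}$ and lies in $T_1E_{d-1}$. So only $j=d$ contributes. For $d=0$ the quotient is $E_0=I^s$. For $d>s$ it is $0$. For $1\le d\le s$ we have $E_d=T_1E_{d-1}+f^dI^{s-d}$, and since $f^d$ has total degree $2d$, the map $h\mapsto f^dh$ induces a surjection $I^{s-d}(-2d)\to E_d/T_1E_{d-1}$ whose kernel is, up to the shift,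
\[
W=\{h\in I^{s-d}: f^dh\in T_1E_{d-1}\}.
\]

\emph{Step 3: $W=I^{s-d}\cap\bigl(I^{s-d+1}:(x_w,y_w)\bigr)$.} If $h\in I^{s-d}$ and $x_wh,y_wh\in I^{s-d+1}$, then $f^dh=Xf^{d-1}(y_wh)-Yf^{d-1}(x_wh)$ lies in $T_1f^{d-1}I^{s-d+1}\subseteq T_1E_{d-1}$. Conversely let $h\in W$. Every summand of $E_{d-1}$ has $j\le d-1$, so $E_{d-1}\subseteq I^{s-d+1}S$ and $f^dh\in I^{s-d+1}S$. The coefficient of $X^d$ in $f^dh$ is $y_w^dh$, so $y_w^dh\in I^{s-d+1}$. Lemma~\ref{lem:absorb} gives $x_wh,y_wh\in I^{s-d+1}$.

With $i=s-d$ we conclude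
\[
J^s/(X,Y)J^s\;\cong\; I^s\oplus\bigoplus_{i=0}^{s-1}\Lambda_i\bigl(-2(s-i)\bigr),
\]
and (R1) gives the formula.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\begin{proof}[Proof of part (1)]
Let $r_s=\operatorname{reg}J_G^s=\operatorname{reg}(S/J_G^s)+1$. We show $r_{s+1}\ge r_s+2$ by induction on the number of edges. If $G$ has one edge, then $J_G^s\cong S(-2s)$ and $r_s=2s$. Otherwise choose a leaf $v$; the forest $G\setminus v$ has one edge fewer, and at least one. Consider the term that attains the maximum in Theorem~\ref{thm:recursion}. If $r_s=\operatorname{reg}\Lambda_i+2(s-i)$ for some $i\le s-1$, then the theorem for $s+1$ gives $r_{s+1}\ge\operatorname{reg}\Lambda_i+2(s+1-i)=r_s+2$. Otherwise $r_s=\operatorname{reg}I^s$, and the theorem for $s+1$ and the induction hypothesis give $r_{s+1}\ge\operatorname{reg}I^{s+1}\ge\operatorname{reg}I^s+2=r_s+2$.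
\end{proof}

For part (2) we follow $\operatorname{iv}(G)$ as leaves are removed. Deleting a leaf $v$ lowers $\operatorname{iv}$ exactly when its neighbor has degree $2$, so we need the regularity to drop in that case. It drops by exactly one, as in Example~\ref{ex:path}.

\begin{proposition}\label{prop:deg2}
Let $G$ be a forest and $v$ a leaf whose neighbor $w$ has degree $2$. Then $\operatorname{reg}(S/J_G^s)=\operatorname{reg}(S'/J_{G\setminus v}^s)+1$ for all $s\ge1$.
\end{proposition}

\begin{proof}
Let $I=J_{G\setminus v}$, which is nonzero. The vertex $w$ is a leaf of $G\setminus v$, and the ideal of the forest $G\setminus\{v,w\}$ has (NE) by Theorem~\ref{thm:NE}. By Lemma~\ref{lem:leaf}, $x_w$ is a nonzerodivisor on $S'/I^{i+1}$ for all $i\ge0$. Hence $I^{i+1}:(x_w,y_w)=I^{i+1}$ and $\Lambda_i=I^i/I^{i+1}$.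

We claim $\operatorname{reg}\Lambda_i=\operatorname{reg}I^{i+1}-1$. For $i=0$ this is (R1), as $\Lambda_0=S'/I$. For $i\ge1$, part (1) gives $\operatorname{reg}I^{i+1}\ge\operatorname{reg}I^i+2$. Apply (R2) to $0\to I^{i+1}\to I^i\to\Lambda_i\to0$. The inequality $\operatorname{reg}I^{i+1}\le\max\{\operatorname{reg}I^i,\operatorname{reg}\Lambda_i+1\}$ forces $\operatorname{reg}I^{i+1}\le\operatorname{reg}\Lambda_i+1$, and $\operatorname{reg}\Lambda_i\le\max\{\operatorname{reg}I^{i+1}-1,\operatorname{reg}I^i\}=\operatorname{reg}I^{i+1}-1$.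

For $0\le i\le s-1$, part (1) gives $\operatorname{reg}I^{i+1}+2(s-1-i)\le\operatorname{reg}I^s$, so
\[
\operatorname{reg}\Lambda_i+2(s-i)=\operatorname{reg}I^{i+1}+2(s-1-i)+1\le\operatorname{reg}I^s+1,
\]
with equality for $i=s-1$. Theorem~\ref{thm:recursion} gives $\operatorname{reg}J_G^s=\operatorname{reg}I^s+1$.
\end{proof}

\begin{proof}[Proof of part (2)]
Fix $s$ and induct on the number $n\ge2$ of vertices of the tree $G$. For $n=2$ we have $\operatorname{iv}(G)=0$ and $\operatorname{reg}(S/J_G^s)=2s-1$, so equality holds. Let $n\ge3$, let $v$ be a leaf and $w$ its neighbor. Then $\deg w\ge2$, the graph $G\setminus v$ is a tree on $n-1\ge2$ vertices, and $w$ is the only remaining vertex whose degree changes. Put $I=J_{G\setminus v}\neq0$.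

If $\deg w\ge3$, then $\operatorname{iv}(G\setminus v)=\operatorname{iv}(G)$, and Theorem~\ref{thm:recursion} gives $\operatorname{reg}J_G^s\ge\operatorname{reg}I^s$. If $\deg w=2$, then $\operatorname{iv}(G\setminus v)=\operatorname{iv}(G)-1$, and Proposition~\ref{prop:deg2} gives $\operatorname{reg}J_G^s=\operatorname{reg}I^s+1$. In both cases the bound passes from $G\setminus v$ to $G$.

If $G$ is a path, then $G\setminus v$ is a path and $\deg w=2$, so equality passes from $G\setminus v$ to $G$ as well. The path on $k+2$ vertices has $k$ internal vertices and $\operatorname{reg}(S/J_G^s)=2s+k-1$ for all $k\ge0$ and $s\ge1$.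
\end{proof}

\section{Sums of ideals in disjoint sets of variables}\label{sec:sums}

It remains to prove Theorem~\ref{thm:NE}. Deleting a vertex of a tree leaves several branches, whose ideals live in disjoint sets of variables. We need two statements to pass from the branches to their union: property (NE), and a formula for the intersection of powers of two ideals. Intersections do not distribute over sums of subspaces in general, as three lines in a plane show. They do when all subspaces are spanned by parts of one basis, and two filtrations always admit such a basis.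

\begin{lemma}\label{lem:basis}
\begin{enumerate}
\item[(i)] Let $A$ be a polynomial ring over $\mathbb{K}$ and $J\subseteq L$ homogeneous proper ideals. There is a $\mathbb{K}$-basis of $A$ whose elements $b$ carry indices $p(b)\le q(b)$ in $\mathbb{Z}_{\ge0}$ such that, for all $m\ge0$, the ideal $J^m$ is spanned by the $b$ with $p(b)\ge m$ and $L^m$ by the $b$ with $q(b)\ge m$.
\item[(ii)] Let $S=S_1\otimes_{\mathbb{K}}\dots\otimes_{\mathbb{K}}S_k$ with polynomial rings $S_j$, let $I_j\subseteq S_j$ be ideals and $I=\sum_jI_jS$. Suppose $S_j$ has a basis with indices $p(b)$ such that $I_j^m$ is spanned by the $b$ with $p(b)\ge m$, for all $m\ge0$. Then $I^m$ is spanned by the tensors $b_1\otimes\dots\otimes b_k$ of basis elements with $\sum_jp(b_j)\ge m$.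
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Fix a degree $d$ and let $V=A_d$, $F^p=(J^p)_d$, $G^q=(L^q)_d$. These are decreasing filtrations with $F^0=G^0=V$, and they vanish for $p,q>d$ because $J$ and $L$ are generated in positive degrees. For each pair $(p,q)$ choose elements of $F^p\cap G^q$ that induce a basis of
\[
V^{p,q}=(F^p\cap G^q)\big/(F^{p+1}\cap G^q+F^p\cap G^{q+1}),
\]
and give them the indices $(p,q)$. The filtration $G^\bullet$ induces on $F^p/F^{p+1}$ the filtration by the images of $F^p\cap G^q$. Its $q$-th graded piece is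
\[
\frac{F^p\cap G^q+F^{p+1}}{F^p\cap G^{q+1}+F^{p+1}}\;\cong\;\frac{F^p\cap G^q}{(F^p\cap G^q)\cap(F^p\cap G^{q+1}+F^{p+1})}\;=\;V^{p,q},
\]
where the last equality is the modular law. So the chosen elements with first index $p$ induce a basis of $F^p/F^{p+1}$, and those with first index at least $m$ form a basis of $F^m$; for $m=0$ all of them form a basis of $V$. The definition of $V^{p,q}$ is symmetric, so those with second index at least $m$ form a basis of $G^m$. Take the union over all $d$. Finally $b\in J^{p(b)}\subseteq L^{p(b)}$, and a basis element lies in $L^{p(b)}$ only if $q(b)\ge p(b)$.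

(ii) We have $I^m=\sum_{m_1+\dots+m_k=m}I_1^{m_1}\otimes\dots\otimes I_k^{m_k}$, and each summand is spanned by the tensors with $p(b_j)\ge m_j$ for all $j$. A tensor satisfies this for some $(m_j)$ with sum $m$ if and only if $\sum_jp(b_j)\ge m$.
\end{proof}

\begin{lemma}\label{lem:sum}
Let $S=S_1\otimes_{\mathbb{K}}\dots\otimes_{\mathbb{K}}S_k$ with polynomial rings $S_j$, and let $I_j\subset S_j$ be homogeneous proper ideals with \emph{(NE)}. Then $I=\sum_jI_jS$ has \emph{(NE)}, and every associated prime of $S/I^s$ has the form $\sum_j\mathfrak p_jS$ with $\mathfrak p_j\in\operatorname{Min}(I_j)$.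
\end{lemma}

\begin{proof}
\emph{The layers $I^m/I^{m+1}$.} Take bases of the $S_j$ as in Lemma~\ref{lem:basis}(i) with $J=L=I_j$. Multiplication induces an $S$-linear map
\[
\bigoplus_{m_1+\dots+m_k=m}\ \bigotimes_jI_j^{m_j}/I_j^{m_j+1}\longrightarrow I^m/I^{m+1}.
\]
The summand for $(m_j)$ has as a basis the tensors with $p(b_j)=m_j$ for all $j$, and by Lemma~\ref{lem:basis}(ii) the target has as a basis the tensors with $\sum_jp(b_j)=m$. So the map is bijective. By (A1) and (NE), $\operatorname{Ass}(I_j^{m_j}/I_j^{m_j+1})\subseteq\operatorname{Ass}(S_j/I_j^{m_j+1})\subseteq\operatorname{Min}(I_j)$.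

\emph{Associated primes of a tensor product.} For a homomorphism $A\to B$ of Noetherian rings, an $A$-module $E$ and a $B$-module $F$ that is flat over $A$, we have \cite[Theorem 23.2(ii)]{Mat}
\[
\operatorname{Ass}_B(E\otimes_AF)=\bigcup_{\mathfrak p\in\operatorname{Ass}_AE}\operatorname{Ass}_B(F/\mathfrak pF).
\]
Let $M_1,M_2$ be finitely generated modules over polynomial rings $A_1,A_2$ and $B=A_1\otimes_{\mathbb{K}}A_2$. Taking $A=A_1$, $E=M_1$, $F=A_1\otimes_{\mathbb{K}} M_2$ shows that $\operatorname{Ass}_B(M_1\otimes_{\mathbb{K}} M_2)$ is the union of the sets $\operatorname{Ass}_B(A_1/\mathfrak p_1\otimes_{\mathbb{K}} M_2)$ over $\mathfrak p_1\in\operatorname{Ass}M_1$. Taking $A=A_2$, $E=M_2$, $F=A_1/\mathfrak p_1\otimes_{\mathbb{K}} A_2$ shows that each of these is the union of the sets $\operatorname{Ass}_B(A_1/\mathfrak p_1\otimes_{\mathbb{K}} A_2/\mathfrak p_2)$ over $\mathfrak p_2\in\operatorname{Ass}M_2$. (In both cases $F$ is free over $A$.) Over an algebraically closed field the tensor product of two finitely generated domains is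 a domain, so $A_1/\mathfrak p_1\otimes_{\mathbb{K}} A_2/\mathfrak p_2=B/(\mathfrak p_1B+\mathfrak p_2B)$ has the single associated prime $\mathfrak p_1B+\mathfrak p_2B$. By induction on $k$, the associated primes of $M_1\otimes\dots\otimes M_k$ are the sums $\sum_j\mathfrak p_jS$ with $\mathfrak p_j\in\operatorname{Ass}M_j$.

\emph{Conclusion.} The module $S/I^s$ is filtered by the layers $I^m/I^{m+1}$, $m<s$, so by (A1) each of its associated primes is $\mathfrak p=\sum_j\mathfrak p_jS$ with $\mathfrak p_j\in\operatorname{Min}(I_j)$. Since $S_j/\mathfrak p_j$ embeds in $S/\mathfrak p=\bigotimes_jS_j/\mathfrak p_j$, we have $\mathfrak p\cap S_j=\mathfrak p_j$. If $Q$ is a prime with $I\subseteq Q\subseteq\mathfrak p$, then $I_j\subseteq Q\cap S_j\subseteq\mathfrak p_j$, so $Q\cap S_j=\mathfrak p_j$ for all $j$ and $Q=\mathfrak p$. Thus $\mathfrak p\in\operatorname{Min}(I)$.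
\end{proof}

The ideals $0$ and $(t)$ of $\mathbb{K}[t]$ have (NE). So Lemma~\ref{lem:sum} covers two operations used below: extending an ideal $I\subset A$ to $A[t]$, and passing from $I$ to $(t)+I\subset A[t]$.

The intersection formula concerns $J_B$ and the larger ideal $(y_r)+J_B$. We prove it for one branch and then for several.

\begin{lemma}\label{lem:onebranch}
Let $B$ be a graph such that $J=J_B$ has \emph{(NE)}, let $r$ be a vertex, $y=y_r$ and $L=(y)+J$. Then $J^m\cap L^s=J^mL^{s-m}$ for $0\le m\le s$.
\end{lemma}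

\begin{proof}
The inclusion $\supseteq$ holds because $J\subseteq L$. Let $\eta\in J^m\cap L^s$ and write $\eta=\sum_{j=0}^iy^jh_j$ with $h_j\in J^{s-j}$ and $i\le s$. We induct on $i$. If $i\le s-m$, each term lies in $y^jJ^{s-j}=J^m\cdot y^jJ^{s-m-j}\subseteq J^mL^{s-m}$. Let $i>s-m$; then $i\ge1$ and $m\ge s-i+1$. So $\eta\in J^{s-i+1}$, and the terms with $j<i$ lie in $J^{s-i+1}$ too. Hence $y^ih_i\in J^{s-i+1}$ with $h_i\in J^{s-i}$, and Lemma~\ref{lem:absorb} gives $yh_i\in J^{s-i+1}$. Replacing $h_{i-1}$ by $h_{i-1}+yh_i\in J^{s-(i-1)}$ and dropping $h_i$ lowers $i$ by one.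
\end{proof}

\begin{lemma}\label{lem:branches}
Let $B_1,\dots,B_k$ be graphs on disjoint vertex sets such that each $J_{B_j}$ has \emph{(NE)}. Let $r_j$ be a vertex of $B_j$ and $L_j=(y_{r_j})+J_{B_j}$. In the polynomial ring of the union of the $B_j$ put $J'=\sum_jJ_{B_j}$ and $L=\sum_jL_j$. Then $J'^{\,m}\cap L^s=J'^{\,m}L^{s-m}$ for $0\le m\le s$.
\end{lemma}

\begin{proof}
Again $\supseteq$ holds because $J'\subseteq L$. For each $j$ take a basis as in Lemma~\ref{lem:basis}(i) for $J_{B_j}\subseteq L_j$. For a tensor $b=b_1\otimes\dots\otimes b_k$ of basis elements write $p_j=p(b_j)$, $q_j=q(b_j)$, $p=\sum_jp_j$, $q=\sum_jq_j$. By Lemma~\ref{lem:basis}(ii), $J'^{\,m}$ is spanned by the tensors with $p\ge m$ and $L^s$ by those with $q\ge s$. The tensors form a basis, so $J'^{\,m}\cap L^s$ is spanned by those with $p\ge m$ and $q\ge s$. For such a $b$, Lemma~\ref{lem:onebranch} applies to each factor because $p_j\le q_j$, and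
\[
b\in\prod_j\bigl(J_{B_j}^{p_j}\cap L_j^{q_j}\bigr)=\prod_jJ_{B_j}^{p_j}L_j^{q_j-p_j}\subseteq J'^{\,p}L^{q-p}\subseteq J'^{\,m}L^{q-m}\subseteq J'^{\,m}L^{s-m}.
\]
The second inclusion uses $J'^{\,p-m}\subseteq L^{p-m}$, and the third uses $q\ge s$.
\end{proof}

\section{No embedded primes}\label{sec:NE}

We prove Theorem~\ref{thm:NE} by induction on the size of a tree. Let $v$ be a leaf with neighbor $w$. By Lemma~\ref{lem:leaf} no associated prime of $S/J_G^s$ contains $x_v$, so we may invert $x_v$. Where $x_v\ne0$, a shear of the plane, applied at the other vertices, turns dependence on the vector at $v$ into dependence on $(1,0)$, and the equation of the edge $\{v,w\}$ becomes $y_w=0$. So $J_G$ turns into $(y_w)+J_{G\setminus v}$, which is not a binomial edge ideal, and the induction must carry ideals of this shape along.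

\begin{proposition}\label{prop:tree}
For every tree $G$ and every vertex $u$ of $G$, both $J_G$ and $(y_u)+J_G$ have \emph{(NE)}.
\end{proposition}

Theorem~\ref{thm:NE} follows: the ideal of a forest is the sum of the ideals of its components, and Lemma~\ref{lem:sum} applies.

To see how $(y_u)+J_G$ is handled, let $G$ be one edge $\{u,r\}$ and $t=x_u$. Then $(y_u)+J_G=(y_u,\,ty_r)$, and $(ty_r)^s=(t)^s\cap(y_r)^s$. In general, modulo $y_u$ the edges at $u$ give the products $ty_{r_j}$ over the neighbors $r_j$ of $u$, which vanish when $t=0$ or when all $y_{r_j}=0$. The key point is that this splitting holds for all powers of the ideal, by Lemma~\ref{lem:branches}.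

\begin{proof}[Proof of Proposition~\ref{prop:tree}]
Induct on the number $n$ of vertices. For $n=1$ the ideals are $0$ and $(y_u)$ in $\mathbb{K}[x_u,y_u]$, and their powers have the single associated primes $0$ and $(y_u)$. Let $n\ge2$.

\medskip
\emph{(a) $J_G$ has (NE).} Choose a leaf $v$ with neighbor $w$ and use the notation $X,Y,f,S',I$ of Section~\ref{sec:leaf}. By induction, $I$ and $N=(y_w)+I\subset S'$ have (NE). Let $Q\in\operatorname{Ass}(S/J_G^s)$. By Lemma~\ref{lem:leaf} and (A1), $X\notin Q$, so $QS_X\in\operatorname{Ass}(S_X/J_G^sS_X)$ by (A2). Let $\varphi$ be the automorphism of $S_X$ that fixes $X$, $Y$ and all $x_i$ and sends $y_i\mapsto y_i+(Y/X)x_i$ for $i\ne v$; its inverse has the opposite sign. For $i,j\neq v$,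
\[
\varphi(f_{ij})=f_{ij}+(Y/X)(x_ix_j-x_jx_i)=f_{ij},\qquad \varphi(f)=Xy_w+Yx_w-Yx_w=Xy_w .
\]
As $X$ is a unit, $\varphi(J_GS_X)=NS_X$. The ideal $NS$ has (NE) by Lemma~\ref{lem:sum}. By (A2) the associated primes of $S_X/N^sS_X$ are extensions of primes minimal over $NS$, so they are minimal over $NS_X$. Thus $NS_X$ has (NE), hence so does $J_GS_X$, and $QS_X$ is minimal over $J_GS_X$. A prime $Q_1$ with $J_G\subseteq Q_1\subseteq Q$ does not contain $X$, so $Q_1S_X=QS_X$ and $Q_1=Q$. Hence $Q\in\operatorname{Min}(J_G)$.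

\medskip
\emph{(b) $(y_u)+J_G$ has (NE).} Let $B_1,\dots,B_k$ be the components of $G\setminus u$. Each is a tree with fewer than $n$ vertices and, since $G$ has no cycle, contains exactly one neighbor $r_j$ of $u$. Put $t=x_u$, $R=\mathbb{K}[x_i,y_i:i\ne u]$, and in $R$
\[
\mathfrak a=(y_{r_1},\dots,y_{r_k}),\qquad J'=\sum_jJ_{B_j},\qquad L=\mathfrak a+J'=\sum_j\bigl((y_{r_j})+J_{B_j}\bigr).
\]
By induction and Lemma~\ref{lem:sum}, $J'$ and $L$ have (NE). Modulo $y_u$ the generator $x_uy_{r_j}-x_{r_j}y_u$ becomes $ty_{r_j}$, so $(y_u)+J_G=(y_u)+I'$ with $I'=t\mathfrak a+J'\subset R[t]$. By Lemma~\ref{lem:sum} it suffices to show that $I'$ has (NE).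

\emph{Splitting the powers.} Grade $R[t]$ by the degree in $t$. From $I'^{\,s}=\sum_{j=0}^st^j\mathfrak a^jJ'^{\,s-j}R[t]$ we get $I'^{\,s}=\bigoplus_{d\ge0}t^dC_d$ with $C_d=\sum_{j\le\min(d,s)}\mathfrak a^jJ'^{\,s-j}$. For $d\le s$,
\[
C_d=J'^{\,s-d}\sum_{j\le d}\mathfrak a^jJ'^{\,d-j}=J'^{\,s-d}L^d=J'^{\,s-d}\cap L^s
\]
by Lemma~\ref{lem:branches}, and for $d\ge s$ we have $C_d=L^s$. So $C_d=J'^{\,\max(s-d,0)}\cap L^s$ for all $d$. The coefficient ideal of $t^d$ in $((t)+J')^s$ is $\sum_{j\le\min(d,s)}J'^{\,s-j}=J'^{\,\max(s-d,0)}$, and in $L^sR[t]$ it is $L^s$. Hence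
\[
I'^{\,s}=\bigl((t)+J'\bigr)^s\cap L^sR[t].
\]
Thus $R[t]/I'^{\,s}$ embeds in $R[t]/((t)+J')^s\oplus R[t]/L^sR[t]$. By (A1) and Lemma~\ref{lem:sum}, each $Q\in\operatorname{Ass}(R[t]/I'^{\,s})$ is either $qR[t]$ with $q\in\operatorname{Min}(L)$ or $(t)+P$ with $P\in\operatorname{Min}(J')$. These candidates need not all be minimal over $I'$, so we examine them. Let $Q_1$ be a prime with $I'\subseteq Q_1\subseteq Q$. If $t\notin Q_1$, then $t\mathfrak a\subseteq Q_1$ gives $\mathfrak a\subseteq Q_1$, hence $L\subseteq Q_1\cap R$.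

\emph{Case $Q=qR[t]$.} Here $t\notin Q_1$, so $L\subseteq Q_1\cap R\subseteq q$. Minimality of $q$ gives $Q_1\cap R=q$, so $Q_1=Q$ and $Q\in\operatorname{Min}(I')$.

\emph{Case $Q=(t)+P$ with $L\not\subseteq P$.} If $t\notin Q_1$, then $L\subseteq Q_1\cap R\subseteq P$, a contradiction; so $t\in Q_1$. Also $J'\subseteq Q_1\cap R\subseteq P$ gives $Q_1\cap R=P$. So $Q_1=Q$ and $Q\in\operatorname{Min}(I')$.

\emph{Case $Q=(t)+P$ with $L\subseteq P$.} We show that $Q$ is not associated. The ideal $J'=J_{G\setminus u}$ is radical by (B1), so $J'R_P=PR_P$ by (A4), and $J'\subseteq L\subseteq P$ gives $J'R_P=LR_P$. The elements of $R\setminus P$ are units in $R[t]_Q$, so $J'R[t]_Q=LR[t]_Q$. Since $J'\subseteq I'\subseteq LR[t]$, we get $I'^{\,s}R[t]_Q=J'^{\,s}R[t]_Q$. The variable $t$ is a nonzerodivisor on $R[t]/J'^{\,s}R[t]$, hence on $R[t]_Q/I'^{\,s}R[t]_Q$. As $t\in Q$, (A1) and (A2) show $Q\notin\operatorname{Ass}(R[t]/I'^{\,s})$.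

So every associated prime of $R[t]/I'^{\,s}$ is minimal over $I'$.
\end{proof}

\begin{remark}\label{rem:third}
The last case cannot be skipped. Let $G$ be the claw with center $r$ and leaves $u,a,b$. Then $J'=(f_{ra},f_{rb})$ has height $2$, being generated by two coprime forms, so $P=(x_r,y_r)$ is a minimal prime of $J'$, and it contains $L$. The candidate $(t,x_r,y_r)$ is not minimal over $I'=(ty_r,f_{ra},f_{rb})$, because $I'\subseteq(x_r,y_r)$.
\end{remark}

\begin{remark}\label{rem:acyclic}
Acyclicity enters in three places: a leaf is needed in part (a), and again in Section~\ref{sec:main}, to run the inductions; and in part (b) each component of $G\setminus u$ must contain only one neighbor of $u$. If $u$ lay on a cycle, some component $B$ would contain two neighbors $r,r'$ of $u$, and $L$ would involve the ideal $(y_r,y_{r'})+J_B$, which the induction hypothesis does not cover.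
\end{remark}

\begin{thebibliography}{9}

\bibitem{HHHKR}
Herzog, Hibi, Hreinsd\'ottir, Kahle and Rauh,
\emph{Binomial edge ideals and conditional independence statements},
Adv. Appl. Math., 2010.

\bibitem{JKS}
A. V. Jayanthan, Arvind Kumar and Rajib Sarkar,
\emph{Regularity of powers of quadratic sequences with applications to binomial ideals},
arXiv:1910.01817 (2019).

\bibitem{Mat}
Matsumura,
\emph{Commutative Ring Theory}.

\end{thebibliography}
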